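
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Pseudo-Einstein contact forms of constant scalar curvature\\ on strictly pseudoconvex hypersurfaces with symmetry}


\begin{abstract}
Let $n\ge 2$ and let $M\subset\mathbb C^{n+1}$ be a compact connected strictly pseudoconvex real hypersurface with a transverse infinitesimal CR automorphism. We prove that $M$ carries a pseudo-Einstein contact form of constant pseudohermitian scalar curvature if and only if $M$ is CR equivalent to the sphere $S^{2n+1}$. It follows that the CR Yamabe equation of a pseudo-Einstein contact form need not have a positive solution $u$ with $\log u$ CR-pluriharmonic, even when $\lambda(M)<\lambda(S^{2n+1})$. An explicit counterexample is $\{|z|^2+|z_1|^4=1\}$.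
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $n\ge2$ and let $M\subset\mathbb C^{n+1}$ be a compact, connected, smooth, strictly pseudoconvex real hypersurface. These assumptions hold throughout. Write $J$ for the complex structure of $\mathbb C^{n+1}$, $H=TM\cap J\,TM$ for the bundle of complex tangent directions, $T_{1,0}=T_{1,0}(M)$ for the bundle of $(1,0)$-vectors tangent to $M$, and $T_{0,1}$ for its conjugate. A \emph{contact form} is a smooth real $1$-form $\theta$ with kernel $H$ whose Levi form $L_\theta(Z,\overline W)=-i\,d\theta(Z,\overline W)$ is positive definite on $T_{1,0}$. Any two contact forms differ by a positive factor. A smooth function $f$ is \emph{CR} if $\overline Zf=0$ for all sections $\overline Z$ of $T_{0,1}$. A real function is \emph{CR-pluriharmonic} if it is locally the real part of a CR function. Two hypersurfaces are \emph{CR equivalent} if there is a CR diffeomorphism between them, i.e.\ a diffeomorphism whose differential maps $T_{1,0}$ onto $T_{1,0}$.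

A contact form $\theta$ determines the Tanaka--Webster connection (recalled in Section~\ref{sec:prelim}), and with it a torsion tensor $A_{\alpha\beta}$, the pseudohermitian Ricci tensor $R_{\alpha\bar\beta}$ and the pseudohermitian scalar curvature $R$. With $h_{\alpha\bar\beta}$ the components of the Levi form, $\theta$ is called \emph{pseudo-Einstein} if
\[
R_{\alpha\bar\beta}=\frac Rn\,h_{\alpha\bar\beta}.
\]
For $n=1$ this condition is empty, hence the restriction $n\ge2$. We use two results of J.~M.~Lee.
\begin{itemize}
\item[(L1)] $M$ admits globally defined pseudo-Einstein contact forms.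
\item[(L2)] If $\theta$ is pseudo-Einstein and $f$ is a smooth real function, then $e^{2f}\theta$ is pseudo-Einstein if and only if $f$ is CR-pluriharmonic. In particular, for $u>0$, the form $u^{2/n}\theta$ is pseudo-Einstein if and only if $\log u$ is CR-pluriharmonic.
\end{itemize}

For a smooth function $u>0$ the form $u^{2/n}\theta$ has scalar curvature $u^{-1-2/n}(b_n\Delta_bu+Ru)$, where $b_n=2+\frac2n$ and $\Delta_b$ is the nonnegative sublaplacian of $\theta$. So $u^{2/n}\theta$ has constant scalar curvature $\lambda$ exactly when $u$ solves the \emph{CR Yamabe equation}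
\begin{equation}\label{eq:yamabe}
b_n\Delta_bu+Ru=\lambda u^{1+2/n},\qquad u>0,\ \lambda\in\mathbb R .
\end{equation}
Positive $C^2$ solutions are smooth by subelliptic regularity. The CR Yamabe invariant is
\[
\lambda(M)=\inf_{\tilde\theta}\frac{\int_M\tilde R\;\tilde\theta\wedge(d\tilde\theta)^n}{\bigl(\int_M\tilde\theta\wedge(d\tilde\theta)^n\bigr)^{n/(n+1)}},
\]
the infimum being over all contact forms $\tilde\theta$, with $\tilde R$ the scalar curvature of $\tilde\theta$. By the solution of the CR Yamabe problem (Jerison and Lee), \eqref{eq:yamabe} has a positive solution if $\lambda(M)<\lambda(S^{2n+1})$.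

Barletta and Dragomir \cite{BD} write: ``It is an open problem whether the CR Yamabe equation admits CR-pluriharmonic solutions.'' The sense intended is that the solution preserves the pseudo-Einstein property, which by (L2) means that $\log u$ is CR-pluriharmonic. The question is therefore:

\begin{quote}
\emph{If $\lambda(M)<\lambda(S^{2n+1})$ and $\theta$ is pseudo-Einstein, does \eqref{eq:yamabe} have a positive solution $u$ with $\log u$ CR-pluriharmonic? Equivalently (by (L1) and (L2)), does every $M$ with $\lambda(M)<\lambda(S^{2n+1})$ carry a pseudo-Einstein contact form of constant scalar curvature?}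
\end{quote}

In Riemannian geometry there would be nothing to ask, because in dimension at least three an Einstein metric has constant scalar curvature by the contracted Bianchi identity. The CR analogue of that identity involves the torsion. For a pseudo-Einstein form it reads $A_{\gamma\alpha,}{}^{\alpha}=-\frac in R_{\gamma}$ (Lemma~\ref{lem:div} below), so $R$ varies unless the torsion is divergence-free. By (L2) the pseudo-Einstein forms are a large family, parametrized by the CR-pluriharmonic functions, and one may try to use this freedom to make $R$ constant.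

The sphere suggests that this works. Let $\theta_0=\frac i2(\bar\partial-\partial)|z|^2$ on $S^{2n+1}$, which is pseudo-Einstein of constant scalar curvature (Example~\ref{ex:sphere}). For $|a|<1$ the unit ball has an automorphism $\varphi_a$ with $1-|\varphi_a(z)|^2=(1-|a|^2)(1-|z|^2)/|1-\langle z,a\rangle|^2$. Hence
\[
\varphi_a^*\theta_0=\frac{1-|a|^2}{|1-\langle z,a\rangle|^2}\,\theta_0 ,
\]
and the logarithm of the factor is the real part of a CR function. So on the sphere \eqref{eq:yamabe} has a whole family of solutions with $\log u$ CR-pluriharmonic. The answer to the question is nevertheless no.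

\subsection{Results}

An \emph{infinitesimal CR automorphism} of $M$ is a real vector field $X$ on $M$ whose flow preserves $T_{1,0}$. It is \emph{transverse} if $\theta(X)\neq0$ everywhere. As $M$ is connected, we may then replace $X$ by $-X$ if necessary and assume $\theta(X)>0$. None of this depends on the choice of $\theta$.

\begin{theorem}\label{thm:A}
Suppose that $M$ admits a transverse infinitesimal CR automorphism. Then $M$ carries a pseudo-Einstein contact form of constant scalar curvature if and only if $M$ is CR equivalent to $S^{2n+1}$.
\end{theorem}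

\begin{theorem}\label{thm:answer}
For every $n\ge2$ the hypersurface
\[
M=\{z\in\mathbb C^{n+1}:\ |z|^2+|z_1|^4=1\}
\]
satisfies $\lambda(M)<\lambda(S^{2n+1})$ and carries no pseudo-Einstein contact form of constant scalar curvature. Consequently, for no pseudo-Einstein $\theta$ on $M$ does \eqref{eq:yamabe} have a positive solution $u$ with $\log u$ CR-pluriharmonic.
\end{theorem}

This hypersurface is not exceptional among those with a symmetry.

\begin{theorem}\label{thm:B}
Suppose that $M$ admits a transverse infinitesimal CR automorphism and is not CR equivalent to $S^{2n+1}$. Then $M$ is diffeomorphic to $S^{2n+1}$, $\lambda(M)<\lambda(S^{2n+1})$, and $M$ carries no pseudo-Einstein contact form of constant scalar curvature.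
\end{theorem}

The main step towards Theorem~\ref{thm:A} assumes no symmetry. A contact form is called \emph{torsion-free} if $A_{\alpha\beta}\equiv0$.

\begin{theorem}\label{thm:C}
$M$ carries a torsion-free pseudo-Einstein contact form if and only if $M$ is CR equivalent to $S^{2n+1}$.
\end{theorem}

The symmetry hypothesis in Theorem~\ref{thm:A} can be weakened but not dropped (Section~\ref{sec:sharp}): certain tube-like hypersurfaces diffeomorphic to $T^{n+1}\times S^n$ carry pseudo-Einstein contact forms of constant scalar curvature.

\subsection{The idea}\label{ss:idea}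

Let $\theta$ be pseudo-Einstein with $R$ constant, and let $X$ be a symmetry with $V=\theta(X)>0$. The form $\theta$ is not assumed to be invariant under $X$. Two facts combine. Being the contact potential of a symmetry, $V$ satisfies $VA_{\alpha\beta}=iV_{\alpha\beta}$. Since $R$ is constant, $A$ is divergence-free. Pair the first identity with $A$ and integrate by parts once: one of the two derivatives on $V$ becomes a divergence of $A$, so $\int_MV|A|^2=0$. Hence $A\equiv0$, and then the Reeb field $T$ of $\theta$ is itself a symmetry, and $\theta$ is invariant under it.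

It remains to recognize the sphere among torsion-free pseudo-Einstein hypersurfaces. Suppose first that the flow of $T$ is linear, $Tz_j=i\mu_jz_j$. By the pseudo-Einstein condition, the connection on the canonical bundle becomes flat after a constant multiple of $\theta$ is added to its connection form. Comparing this with the trivialization $dz_1\wedge\dots\wedge dz_{n+1}$ gives the \emph{trace} $\sum_j\mu_j=R/n$. A Bochner argument for the CR function $z_j$ gives a lower bound for \emph{each} weight, $\mu_j\ge\frac{R}{n(n+1)}$. There are $n+1$ weights, so all these inequalities are equalities, and the equality case of the Bochner argument makes $M$ a linear image of the sphere. Section~\ref{sec:torsionfree} proves the trace formula, the lower bound and the equality case in the generality needed later, and carries out this model case. Section~\ref{sec:general} removes the linearity: a fixed point theorem supplies a substitute for the origin, and averaging over the flow supplies substitutes for the coordinates.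

\section{Conventions and standard facts}\label{sec:prelim}

\subsection{Pseudohermitian geometry}

Fix a contact form $\theta$. Its Reeb field $T$ is determined by $\theta(T)=1$ and $T\lrcorner d\theta=0$. An admissible coframe $\theta^1,\dots,\theta^n$ consists of local complex $1$-forms which annihilate $T$ and $T_{0,1}$ and restrict to a basis of $T_{1,0}^*$. Let $Z_1,\dots,Z_n$ be the dual frame of $T_{1,0}$ and $\theta^{\bar\alpha}=\overline{\theta^\alpha}$. The Tanaka--Webster connection, with connection forms $\omega_\alpha{}^\beta$, preserves $h$, $T$ and $T_{1,0}$ and is determined by this together with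
\begin{equation}\label{eq:struct}
\begin{gathered}
d\theta=ih_{\alpha\bar\beta}\,\theta^\alpha\wedge\theta^{\bar\beta},\qquad
d\theta^\alpha=\theta^\beta\wedge\omega_\beta{}^\alpha+\theta\wedge\tau^\alpha,\\
\tau^\alpha=A^\alpha{}_{\bar\beta}\,\theta^{\bar\beta},\qquad A_{\alpha\beta}=A_{\beta\alpha}.
\end{gathered}
\end{equation}
Other normalizations only change constants. Indices are raised and lowered with $h$, and $A_{\bar\alpha\bar\beta}=\overline{A_{\alpha\beta}}$. Further indices denote covariant derivatives in the order of differentiation, so $f_{\alpha\bar\beta}=\nabla_{\bar\beta}\nabla_\alpha f$, while $f_0=Tf$. We write $|A|^2=A_{\alpha\beta}A^{\alpha\beta}$, and similarly for other tensors. All integrals over $M$ are taken with respect to $\theta\wedge(d\theta)^n$.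

The following facts are standard (Webster, 1978; Lee \cite[\S2]{Lee}). For a function $f$,
\begin{equation}\label{eq:comm}
f_{\alpha\beta}=f_{\beta\alpha},\qquad f_{\alpha\bar\beta}-f_{\bar\beta\alpha}=ih_{\alpha\bar\beta}f_0,\qquad f_{0\alpha}-f_{\alpha0}=A_{\alpha\beta}f^\beta .
\end{equation}
If $A=0$, then for a section $\varphi_\alpha\theta^\alpha$,
\begin{equation}\label{eq:comm2}
\varphi_{\alpha,\beta\bar\gamma}-\varphi_{\alpha,\bar\gamma\beta}=ih_{\beta\bar\gamma}\varphi_{\alpha,0}+R_\alpha{}^\rho{}_{\beta\bar\gamma}\,\varphi_\rho ,
\end{equation}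
where the trace of $R_\alpha{}^\rho{}_{\beta\bar\gamma}$ over $\beta,\bar\gamma$ is the Ricci tensor $R_\alpha{}^\rho$. Moreover
\begin{equation}\label{eq:domega}
d\omega_\alpha{}^\alpha=R_{\rho\bar\sigma}\,\theta^\rho\wedge\theta^{\bar\sigma}+A_{\rho\alpha,}{}^{\alpha}\,\theta^\rho\wedge\theta-A_{\bar\sigma\bar\alpha,}{}^{\bar\alpha}\,\theta^{\bar\sigma}\wedge\theta ,
\end{equation}
and for every smooth section $\varphi^\beta Z_\beta$ of $T_{1,0}$ the divergence theorem
\begin{equation}\label{eq:div}
\int_M\varphi^\beta{}_{,\beta}=0
\end{equation}
holds, as does its conjugate.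

The middle identity in \eqref{eq:comm} shows that a function with $f_\alpha=f_{\bar\alpha}=0$ also has $f_0=0$, hence is constant. In particular a real-valued CR function is constant.

\begin{example}\label{ex:sphere}
On $S^{2n+1}$ let $\theta_0=\frac i2(\bar\partial-\partial)|z|^2$. Then $\theta_0$ is invariant under the transitive group $U(n+1)$, so $R$ is constant. The isotropy group of a point is a copy of $U(n)$ acting on $T_{1,0}\cong\mathbb C^n$ by the standard representation, so every invariant Hermitian form on $T_{1,0}$ is a multiple of $h$, and $\theta_0$ is pseudo-Einstein. Its Reeb field is the generator of $z\mapsto e^{it}z$, so $Tz_j=iz_j$.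
\end{example}

\subsection{Extension of CR functions}

The complement $\mathbb C^{n+1}\setminus M$ has exactly two components. We let $\Omega$ be the bounded one, so that $\overline\Omega=\Omega\cup M$ is a compact manifold with boundary. We use the following extension theorem (Bochner; Kohn--Rossi).
\begin{itemize}
\item[(E)] Every smooth CR function on $M$ extends uniquely to an element of $\mathcal O(\Omega)\cap C^\infty(\overline\Omega)$.
\end{itemize}
We denote the extension by the same letter. By the maximum principle the sup norm of the extension is attained on $M$.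

\section{A symmetry kills the torsion}\label{sec:torsion}

\begin{lemma}\label{lem:sym}
Let $X$ be an infinitesimal CR automorphism, $\theta$ a contact form and $V=\theta(X)$. Then $X=VT+X^\gamma Z_\gamma+\overline{X^\gamma Z_\gamma}$ with $X^\gamma=iV^\gamma$, and
\[
V_{\alpha\beta}=-iVA_{\alpha\beta}.
\]
The Reeb field $T$ satisfies $L_T\theta=0$, and it is an infinitesimal CR automorphism if and only if $A=0$.
\end{lemma}

\begin{proof}
The flow of $X$ preserves $H$, so $L_X\theta=dV+X\lrcorner d\theta$ is a multiple of $\theta$. By \eqref{eq:struct} its $\theta^{\bar\beta}$-coefficient is $V_{\bar\beta}+iX^\gamma h_{\gamma\bar\beta}$. This vanishes, so $X^\gamma=iV^\gamma$.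

The flow also preserves the annihilator of $T_{0,1}$, which is spanned by $\theta,\theta^1,\dots,\theta^n$. From \eqref{eq:struct},
\begin{align*}
L_X\theta^\gamma&=dX^\gamma+X^\beta\omega_\beta{}^\gamma-\omega_\beta{}^\gamma(X)\,\theta^\beta+V\tau^\gamma-\tau^\gamma(X)\,\theta\\
&\equiv\bigl(X^\gamma{}_{,\bar\beta}+VA^\gamma{}_{\bar\beta}\bigr)\theta^{\bar\beta}\pmod{\theta,\theta^\alpha}.
\end{align*}
The coefficient must vanish. With $X^\gamma=iV^\gamma$ this says $iV_{\bar\alpha\bar\beta}+VA_{\bar\alpha\bar\beta}=0$, and conjugation gives the stated identity.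

Finally, $L_T\theta=T\lrcorner d\theta=0$. If $T$ is an infinitesimal CR automorphism, the identity with $V\equiv1$ gives $A=0$. If $A=0$, the last computation with $X=T$, $V\equiv1$, $X^\gamma=0$ shows that $L_T$ preserves the span of $\theta,\theta^1,\dots,\theta^n$. So the flow of $T$ preserves this span and its annihilator $T_{0,1}$.
\end{proof}

\begin{lemma}\label{lem:div}
If $\theta$ is pseudo-Einstein (and $n\ge2$), then $A_{\gamma\alpha,}{}^{\alpha}=-\frac in R_\gamma$.
\end{lemma}

\begin{proof}
Put $W_\gamma=A_{\gamma\alpha,}{}^\alpha$ and $W_{\bar\gamma}=\overline{W_\gamma}$. Since $h_{\rho\bar\sigma}\theta^\rho\wedge\theta^{\bar\sigma}=-i\,d\theta$, equation \eqref{eq:domega} reads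
\[
d\omega_\alpha{}^\alpha=-\tfrac inR\,d\theta+W_\rho\,\theta^\rho\wedge\theta-W_{\bar\sigma}\,\theta^{\bar\sigma}\wedge\theta .
\]
Apply $d$ and reduce modulo $\theta$:
\[
0\equiv-\tfrac in\,dR\wedge d\theta-W_\rho\,\theta^\rho\wedge d\theta+W_{\bar\sigma}\,\theta^{\bar\sigma}\wedge d\theta\pmod\theta .
\]
Since $d\theta$ is of type $(1,1)$, the part with two factors $\theta^{\cdot}$ and one factor $\theta^{\bar\cdot}$ is $\bigl(-\frac inR_\gamma-W_\gamma\bigr)\theta^\gamma\wedge d\theta\equiv0$. On the $2n$-dimensional space $H$ the form $d\theta$ is symplectic, and for $n\ge2$ the wedge product with a symplectic form is injective on $1$-forms. So $W_\gamma=-\frac inR_\gamma$.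
\end{proof}

\begin{proposition}\label{prop:identity}
Let $\theta$ be pseudo-Einstein, $X$ an infinitesimal CR automorphism and $V=\theta(X)$. Then
\begin{equation}\label{eq:identity}
n\int_MV|A|^2=\int_MV_\alpha R^\alpha .
\end{equation}
In particular, if $V>0$ and $R$ is constant, then $A\equiv0$.
\end{proposition}

\begin{proof}
Lemma~\ref{lem:sym} gives $VA_{\alpha\beta}=iV_{\alpha\beta}$, and the conjugate of Lemma~\ref{lem:div} gives $A^{\alpha\beta}{}_{,\beta}=\frac inR^\alpha$. By \eqref{eq:div} applied to $\varphi^\beta=V_\alpha A^{\alpha\beta}$,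
\[
\int_MV|A|^2=i\int_MV_{\alpha\beta}A^{\alpha\beta}=-i\int_MV_\alpha A^{\alpha\beta}{}_{,\beta}=\frac1n\int_MV_\alpha R^\alpha .\qedhere
\]
\end{proof}

\section{Torsion-free pseudo-Einstein forms: trace and weights}\label{sec:torsionfree}

In this section $\theta$ is a \emph{torsion-free pseudo-Einstein} contact form on $M$. By Lemma~\ref{lem:div}, $R_\gamma=0$. As $R$ is real, also $R_{\bar\gamma}=0$, so $R$ is constant. By Lemma~\ref{lem:sym}, $T$ is an infinitesimal CR automorphism preserving $\theta$.

Put $\xi_j=Tz_j$. For a section $\overline Z$ of $T_{0,1}$ the commutator $[\overline Z,T]$ is again a section of $T_{0,1}$, so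
\[
\overline Z\xi_j=[\overline Z,T]z_j+T(\overline Zz_j)=0 .
\]
So $\xi_j$ is CR and extends to $\Omega$ by (E). Let $\xi=(\xi_1,\dots,\xi_{n+1})$ and $D=\sum_j\partial\xi_j/\partial z_j\in\mathcal O(\Omega)\cap C^\infty(\overline\Omega)$.

\subsection{The trace}

The next lemma is where the pseudo-Einstein condition and the embedding in $\mathbb C^{n+1}$ meet: the first yields a closed $1$-form on $M$, the second expands it in $dz_1,\dots,dz_{n+1}$ with holomorphic coefficients. Evaluating at a zero of $\xi$ then gives the trace.

\begin{lemma}\label{lem:trace}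
There are $a_1,\dots,a_{n+1}\in\mathcal O(\Omega)\cap C^\infty(\overline\Omega)$ with
\[
\sum_ja_j\xi_j=D-i\frac Rn\qquad\text{on }\overline\Omega .
\]
In particular, if $p\in\Omega$, $\xi(p)=0$ and $B=\bigl(\partial\xi_j/\partial z_k(p)\bigr)$, then $\operatorname{tr}B=iR/n$.
\end{lemma}

\begin{proof}
A vector in $\mathbb CTM$ killed by all $dz_j$ is of type $(0,1)$, so it lies in $T_{0,1}$. Hence the restrictions $dz_1|_M,\dots,dz_{n+1}|_M$ have rank $(2n+1)-n=n+1$, and they form a frame of the annihilator of $T_{0,1}$. In a local coframe,
\[
\zeta:=dz_1\wedge\dots\wedge dz_{n+1}|_M=F\,\theta\wedge\Theta,\qquad\Theta=\theta^1\wedge\dots\wedge\theta^n,\quad F\ne0 .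
\]
Since $\nabla\theta=0$ and $\nabla\Theta=-\omega_\alpha{}^\alpha\otimes\Theta$, the form
\[
\sigma=d\log F-\omega_\alpha{}^\alpha
\]
satisfies $\nabla\zeta=\sigma\otimes\zeta$. So $\sigma$ does not depend on the coframe and is defined on all of $M$.

\emph{$\sigma$ vanishes on $T_{0,1}$.} As $A=0$, \eqref{eq:struct} gives $d\theta^\alpha=-\omega_\beta{}^\alpha\wedge\theta^\beta$, hence $d\Theta=-\omega_\alpha{}^\alpha\wedge\Theta$. As $d\theta\wedge\Theta=0$, also $d(\theta\wedge\Theta)=-\theta\wedge d\Theta=-\omega_\alpha{}^\alpha\wedge\theta\wedge\Theta$. So $0=d\zeta=F\sigma\wedge\theta\wedge\Theta$, which means that $\sigma$ lies in the span of $\theta,\theta^1,\dots,\theta^n$.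

\emph{$\sigma(T)=D|_M$.} On the one hand,
\[
L_T\zeta=d(T\lrcorner\zeta)=d(F\Theta)=F\sigma\wedge\Theta=\sigma(T)\,\zeta .
\]
On the other hand, $L_T(dz_j|_M)=d\xi_j|_M=\sum_k\partial_k\xi_j\,dz_k|_M$, so $L_T\zeta=D\zeta$.

\emph{A closed form.} By \eqref{eq:domega} with $A=0$,
\[
d\sigma=-d\omega_\alpha{}^\alpha=-\tfrac Rnh_{\rho\bar\sigma}\,\theta^\rho\wedge\theta^{\bar\sigma}=i\tfrac Rn\,d\theta .
\]
Since $R$ is constant, $\kappa:=\sigma-i\frac Rn\theta$ is closed. It vanishes on $T_{0,1}$, and $\kappa(T)=D-i\frac Rn$ on $M$. Write $\kappa=\sum_ja_j\,dz_j|_M$ with unique smooth $a_j$. For a section $\overline Z$ of $T_{0,1}$ and $W\in\mathbb CTM$,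
\[
0=d\kappa(\overline Z,W)=\sum_j\bigl((\overline Za_j)(Wz_j)-(Wa_j)(\overline Zz_j)\bigr)=\sum_j(\overline Za_j)(Wz_j).
\]
At each point the vectors $(Wz_j)_j$ span $\mathbb C^{n+1}$, because the $dz_j|_M$ are linearly independent. So $\overline Za_j=0$. Thus each $a_j$ is CR and extends to $\Omega$ by (E). The identity $\sum_ja_j\xi_j=\kappa(T)=D-i\frac Rn$ holds on $M$, hence on $\overline\Omega$. At a zero $p$ of $\xi$ it says $\operatorname{tr}B=D(p)=iR/n$.
\end{proof}

\subsection{A lower bound for each weight}

\begin{lemma}\label{lem:bochner}
Let $g$ be a nonconstant smooth CR function with $Tg=i\mu g$, $\mu\in\mathbb R$. Then $\mu>0$ and $\mu\ge\dfrac{R}{n(n+1)}$, with equality if and only if $g_{\alpha\beta}\equiv0$.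
\end{lemma}

\begin{proof}
Since $g_{\bar\beta}=0$, \eqref{eq:comm} gives
\begin{equation}\label{eq:gab}
g_{\alpha\bar\beta}=ih_{\alpha\bar\beta}g_0=-\mu h_{\alpha\bar\beta}g .
\end{equation}
Integrating by parts,
\[
\int_M|g_\alpha|^2=-\int_Mg_\alpha{}^\alpha\,\bar g=n\mu\int_M|g|^2 .
\]
As $g_{\bar\alpha}=0$ and $g$ is not constant, $g_\alpha\not\equiv0$. So the left side is positive, and $\mu>0$.

Next, $A=0$ and \eqref{eq:comm} give $g_{\alpha0}=g_{0\alpha}=i\mu g_\alpha$. By \eqref{eq:gab}, $g_{\alpha\bar\gamma\beta}=ih_{\alpha\bar\gamma}g_{0\beta}$. So the trace of \eqref{eq:comm2} over $\beta,\bar\gamma$ with $\varphi_\alpha=g_\alpha$ is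
\[
g_{\alpha\beta}{}^\beta=ig_{0\alpha}+in\,g_{\alpha0}+\tfrac Rng_\alpha=\Bigl(\tfrac Rn-(n+1)\mu\Bigr)g_\alpha .
\]
Integrating by parts once more,
\[
\int_M|g_{\alpha\beta}|^2=-\int_Mg_{\alpha\beta}{}^\beta\,\bar g^\alpha=\Bigl((n+1)\mu-\tfrac Rn\Bigr)\int_M|g_\alpha|^2 .
\]
The left side is nonnegative and vanishes exactly when $g_{\alpha\beta}\equiv0$. The last integral is positive.
\end{proof}

\subsection{The equality case}

On the sphere with $g_j=z_j$, the matrix $N$ in the next proof is the identity. In the equality case it turns out to be constant, and a linear change turns it into the identity.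

\begin{lemma}\label{lem:rigid}
Suppose $g_1,\dots,g_{n+1}$ are linearly independent nonconstant smooth CR functions on $M$ with $Tg_j=i\mu g_j$ for all $j$, where $\mu=\frac{R}{n(n+1)}$. Then a constant linear change of $(g_1,\dots,g_{n+1})$ is a CR diffeomorphism $M\to S^{2n+1}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:bochner}, $\mu>0$ and $(g_j)_{\alpha\beta}=0$. Multiplying $\theta$ by a positive constant $c$ replaces $T$ by $T/c$, $\mu$ by $\mu/c$ and $R$ by $R/c$, so we may assume $\mu=1$. Then \eqref{eq:gab} reads $(g_j)_{\alpha\bar\beta}=-h_{\alpha\bar\beta}g_j$. Consider the Hermitian matrix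
\[
N_{jk}=g_j\bar g_k+h^{\alpha\bar\gamma}(g_j)_\alpha\,\overline{(g_k)_\gamma}.
\]
Since $(\bar g_k)_\beta=0$ and $(\bar g_k)_{\bar\gamma\beta}=\overline{(g_k)_{\gamma\bar\beta}}=-h_{\beta\bar\gamma}\bar g_k$,
\[
\nabla_\beta N_{jk}=(g_j)_\beta\,\bar g_k+h^{\alpha\bar\gamma}(g_j)_{\alpha\beta}\,\overline{(g_k)_\gamma}-(g_j)_\beta\,\bar g_k=0 .
\]
By Hermitian symmetry $\nabla_{\bar\beta}N_{jk}=0$, so $N$ is constant. For $c\in\mathbb C^{n+1}$ and $f=\sum_jc_jg_j$ we have $\sum_{j,k}c_j\bar c_kN_{jk}=|f|^2+|f_\alpha|^2\ge0$. If this constant is zero, then $f\equiv0$, so $c=0$. Hence $N$ is positive definite, and after a constant linear change of the $g_j$ we have $N=I$.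

In a unitary frame, the square matrix $m$ with rows $\bigl(g_j,(g_j)_1,\dots,(g_j)_n\bigr)$ satisfies $mm^*=I$. So its columns are orthonormal too. The first column gives $\sum_j|g_j|^2=1$, so $g=(g_1,\dots,g_{n+1})$ maps $M$ to $S^{2n+1}$. Moreover the vectors $g,Z_1g,\dots,Z_ng$ are linearly independent over $\mathbb C$. For a real tangent vector $v=aT+w^\alpha Z_\alpha+\overline{w^\alpha Z_\alpha}$ we have, since $Tg=ig$ and $Z_{\bar\alpha}g=0$,
\[
vg=a\,ig+w^\alpha Z_\alpha g ,
\]
which vanishes only for $v=0$. So $g$ is a CR immersion between manifolds of equal dimension, that is, a local CR diffeomorphism. Since $M$ is compact and connected and $S^{2n+1}$ is connected and simply connected, $g$ is a covering of degree one, i.e.\ a CR diffeomorphism.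
\end{proof}

\subsection{The model case: linear Reeb flow}\label{ss:model}

Suppose that $Tz_j=i\mu_jz_j$ on $M$ with $\mu_j\in\mathbb R$. In this case the three lemmas suffice to show that $M$ is CR equivalent to the sphere. The coordinate functions are nonconstant on $M$, so $\mu_j>0$ and $\mu_j\ge\frac{R}{n(n+1)}$ by Lemma~\ref{lem:bochner}. The extension of $T$ is the linear field with $\xi_j=i\mu_jz_j$, which vanishes at the origin.

To use Lemma~\ref{lem:trace} we must know that $0\in\Omega$. Now $JT=-2\,\mathrm{Re}\sum\mu_jz_j\partial_j$ is nowhere tangent to $M$, since otherwise $T\in TM\cap J\,TM=H$. So either $JT$ or $-JT$ points into $\Omega$ along all of $M$, and the forward flow of the inward one maps $\overline\Omega$ into $\overline\Omega$, and into $\Omega$ for positive times. The flow $(e^{\mu_jt}z_j)$ of $-JT$ carries every point $z\ne0$ to infinity, so the inward field is $JT$. Its flow $(e^{-\mu_jt}z_j)$ contracts $\overline\Omega$ to the origin. Thus $0\in\overline\Omega$, and since $0$ is fixed by this flow, $0\in\Omega$.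

At $p=0$, Lemma~\ref{lem:trace} gives $i\sum\mu_j=iR/n$. The $n+1$ lower bounds add up to
\[
\frac Rn=\sum_{j=1}^{n+1}\mu_j\ \ge\ (n+1)\cdot\frac R{n(n+1)}=\frac Rn ,
\]
so all $\mu_j$ equal $\frac R{n(n+1)}$. By Lemma~\ref{lem:rigid} with $g_j=z_j$, $M$ is a linear image of the sphere.

\begin{example}
For $\mu_1,\dots,\mu_{n+1}>0$ put $\theta_\mu=\theta_0/\sum\mu_j|z_j|^2$ on $S^{2n+1}$, and let $X_\mu=2\,\mathrm{Re}\sum i\mu_jz_j\partial_j$, an infinitesimal CR automorphism of the sphere. Since $\theta_0(X_\mu)=\sum\mu_j|z_j|^2$, we have $\theta_\mu(X_\mu)=1$. The form $L_{X_\mu}\theta_\mu$ is a multiple of $\theta_\mu$ whose value on $X_\mu$ is $X_\mu(1)=0$, so it vanishes and $X_\mu$ is the Reeb field of $\theta_\mu$. By Lemma~\ref{lem:sym}, $\theta_\mu$ is torsion-free. The model case shows that it is pseudo-Einstein only if all $\mu_j$ are equal.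

Here (L2) gives an independent check. If $\theta_\mu=e^{2f}\theta_0$ is pseudo-Einstein, then $f$ is locally the real part of a CR function, unique up to an imaginary constant. As $S^{2n+1}$ is simply connected, $f=\mathrm{Re}\,G$ with $G$ CR on $S^{2n+1}$, hence extending holomorphically to the ball. As $f(e^{it}z)=f(z)$, averaging over $t$ gives $f=\mathrm{Re}\,G(0)$, a constant. So $\sum\mu_j|z_j|^2$ is constant on the sphere, and the $\mu_j$ agree.
\end{example}

\section{General Reeb flow}\label{sec:general}

In general, $T$ extends to a holomorphic vector field on $\Omega$ about which nothing is known in advance. Two things have to be found: a zero of this field, to be used in Lemma~\ref{lem:trace}, and $n+1$ eigenfunctions of $T$ on $M$ whose eigenvalues are those of the linearization at the zero, to be used in Lemma~\ref{lem:bochner}.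

\subsection{A fixed point}

In the model case the flow of $JT$ contracted $\overline\Omega$ to a point. This happens in general, by the following theorem of Earle and Hamilton. We include the short proof.

\begin{lemma}\label{lem:EH}
Let $\Omega\subset\mathbb C^N$ be a bounded domain and $f:\Omega\to\Omega$ holomorphic with $\overline{f(\Omega)}\subset\Omega$. Then $f$ has exactly one fixed point $p$, and $f^k\to p$ uniformly on $\Omega$.
\end{lemma}

\begin{proof}
Let $\gamma(z,v)=\sup|dh_z(v)|$, the supremum being over holomorphic maps $h$ from $\Omega$ to the unit disc. By Cauchy's estimates $\gamma$ is continuous and locally bounded by a multiple of $|v|$. Fix $r>\mathrm{diam}(\Omega)$. For $z\in\Omega$ and $v\ne0$ the function $h(\zeta)=\langle\zeta-z,v\rangle/(r|v|)$ maps $\Omega$ to the unit disc and has $dh_z(v)=|v|/r$, so $\gamma(z,v)\ge c|v|$ with $c=1/r$. For holomorphic $g:\Omega\to\Omega$ and any competitor $h$, the composition $h\circ g$ is again a competitor, so $\gamma(g(z),dg_zv)\le\gamma(z,v)$. Let $d$ be the distance obtained by integrating $\gamma$ along piecewise $C^1$ curves. Then $c|a-b|\le d(a,b)<\infty$.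

Choose $\eta>0$ with $\eta\,\mathrm{diam}(\Omega)<\mathrm{dist}(f(\Omega),\partial\Omega)$. For fixed $w\in\Omega$ the map $g(z)=f(z)+\eta\bigl(f(z)-f(w)\bigr)$ sends $\Omega$ into $\Omega$, and $g(w)=f(w)$, $dg_w=(1+\eta)\,df_w$. Hence $(1+\eta)\,\gamma(f(w),df_wv)\le\gamma(w,v)$ for all $w,v$, and integration gives
\[
d(f(a),f(b))\le(1+\eta)^{-1}d(a,b).
\]
So there is at most one fixed point. For $z_0\in\Omega$ the sequence $f^k(z_0)$ is $d$-Cauchy, hence Euclidean Cauchy. Its limit $p$ lies in $\overline{f(\Omega)}\subset\Omega$ and is fixed by continuity. Since $\overline{f(\Omega)}$ is compact in the domain $\Omega$, the $d$-diameter $D_0$ of $f(\Omega)\cup\{p\}$ is finite, and $c|f^k(z)-p|\le(1+\eta)^{-(k-1)}D_0$ for all $z\in\Omega$ and $k\ge1$.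
\end{proof}

\begin{lemma}\label{lem:fixed}
Let $X$ be a transverse infinitesimal CR automorphism of $M$. The functions $\xi_j=Xz_j$ are CR, and the field $2\,\mathrm{Re}\sum\xi_j\partial_j$ on $\overline\Omega$, holomorphic in $\Omega$, extends $X$. For one sign $\varepsilon\in\{1,-1\}$ the field $Y=2\,\mathrm{Re}\sum i\varepsilon\xi_j\partial_j$ points strictly into $\Omega$ along $M$. Its forward flow $\Psi_t$ exists on $\overline\Omega$ for all $t\ge0$, is holomorphic on $\Omega$, and satisfies $\Psi_t(\overline\Omega)\subset\Omega$ for $t>0$. There is a point $p\in\Omega$ with $\xi(p)=0$, and $\Psi_t\to p$ uniformly on $\overline\Omega$ as $t\to\infty$.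
\end{lemma}

\begin{proof}
The computation at the beginning of Section~\ref{sec:torsionfree} used only that $T$ is an infinitesimal CR automorphism. So the $\xi_j$ are CR and extend by (E). As $X$ is real with $Xz_j=\xi_j$, the field $2\,\mathrm{Re}\sum\xi_j\partial_j$ equals $X$ on $M$. On $M$ the field $JX$ is nowhere tangent to $M$, since otherwise $X\in TM\cap J\,TM=H$, against transversality. As $M$ is connected, $\varepsilon JX$ points strictly into $\Omega$ along $M$ for one sign $\varepsilon$, and $Y=\varepsilon JX$ on $M$.

A smooth field on the compact manifold $\overline\Omega$ which points strictly inward along the boundary has a forward flow for all $t\ge0$, and no trajectory is on the boundary at a positive time, since just before that time it would have been outside $\overline\Omega$. So $\Psi_t(\overline\Omega)$ is a compact subset of $\Omega$ for $t>0$. By Lemma~\ref{lem:EH}, $\Psi_1$ has a unique fixed point $p\in\Omega$. As $\Psi_s$ commutes with $\Psi_1$, the point $\Psi_s(p)$ is also fixed by $\Psi_1$, so $\Psi_s(p)=p$ for all $s\ge0$ and $\xi(p)=0$. Finally $\Psi_1^k\to p$ uniformly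 on $\Omega$, hence on $\overline\Omega$ by continuity. Writing $\Psi_t=\Psi_1^k\circ\Psi_{t-k}$ with $k=\lfloor t\rfloor$ and using $\Psi_{t-k}(\overline\Omega)\subset\overline\Omega$, we get $\Psi_t\to p$ uniformly.
\end{proof}

\subsection{Eigenfunctions by averaging}

\begin{lemma}\label{lem:eigen}
Let $\theta$ be a torsion-free contact form on $M$, so that its Reeb field $T$ is a transverse infinitesimal CR automorphism. Let $p$ and $\xi$ be as in Lemma~\ref{lem:fixed} for $X=T$, and let $B=\bigl(\partial\xi_j/\partial z_k(p)\bigr)$. Then $B$ is diagonalizable with purely imaginary eigenvalues $i\mu_1,\dots,i\mu_{n+1}$, counted with multiplicity, and there are linearly independent nonconstant smooth CR functions $g_1,\dots,g_{n+1}$ on $M$ with $Tg_j=i\mu_jg_j$.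
\end{lemma}

\begin{proof}
\emph{The weights.} By Lemma~\ref{lem:sym}, $T$ is an infinitesimal CR automorphism, and it is transverse because $\theta(T)=1$. Its extension $2\,\mathrm{Re}\sum\xi_j\partial_j$ is tangent to $M$ along $M$. So it has a complete flow $\Phi_t$, $t\in\mathbb R$, on $\overline\Omega$, preserving $\Omega$ and $M$, holomorphic on $\Omega$, and equal to the flow of $T$ on $M$. As $\xi(p)=0$, we have $\Phi_t(p)=p$ and $D\Phi_t(p)=e^{tB}$. Since $\Phi_t(\Omega)\subset\Omega$ and $\Omega$ is bounded, Cauchy's estimates bound $e^{tB}$ uniformly in $t\in\mathbb R$. Hence $B$ is diagonalizable with purely imaginary eigenvalues $i\mu_j$. Choose a basis of row vectors $\ell_j$ with $\ell_jB=i\mu_j\ell_j$.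

\emph{Averages.} If $\Phi_t$ were linear, $\ell_j(z-p)$ would be an eigenfunction. In general we project onto the $i\mu_j$-eigenspace. For $S>0$ put
\[
f_{j,S}=\frac1S\int_0^Se^{-i\mu_jt}\,\ell_j(\Phi_t-p)\,dt\ \in\ \mathcal O(\Omega)\cap C^\infty(\overline\Omega).
\]
On $M$ the flow $\Phi_t$ preserves $\theta$ and the CR structure, hence the Webster metric, the Riemannian metric on $M$ built from $L_\theta$ on $H$ and $\theta\otimes\theta$. So $\Phi_t|_M$ is an isometry, and the covariant derivatives of $\ell_j(\Phi_t-p)|_M=\bigl(\ell_j(z-p)|_M\bigr)\circ\Phi_t$ of each order are bounded uniformly in $t$. Thus $\{f_{j,S}|_M\}_S$ is bounded in every $C^k(M)$. By Arzel\`a--Ascoli and a diagonal argument, $f_{j,S}|_M$ converges in $C^\infty(M)$ along a sequence $S\to\infty$ to a function $g_j$, which is CR. By the maximum principle the functions $f_{j,S}$ converge uniformly on $\overline\Omega$ to the extension of $g_j$ along the same sequence.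

\emph{Eigenvalue.} On $M$ we have $T\bigl(\ell_j(\Phi_t-p)\bigr)=\frac d{dt}\ell_j(\Phi_t-p)$. Integration by parts in $t$ gives
\[
Tf_{j,S}-i\mu_jf_{j,S}=\frac1S\Bigl[e^{-i\mu_jt}\,\ell_j(\Phi_t-p)\Bigr]_{t=0}^{t=S}=O(1/S)
\]
uniformly on $M$. In the limit $Tg_j=i\mu_jg_j$.

\emph{Independence.} Since $\ell_je^{tB}=e^{i\mu_jt}\ell_j$,
\[
df_{j,S}(p)=\frac1S\int_0^Se^{-i\mu_jt}\,\ell_je^{tB}\,dt=\ell_j ,
\]
so $dg_j(p)=\ell_j$. If $\sum c_jg_j$ is constant on $M$, it is constant on $\Omega$, hence $\sum c_j\ell_j=0$ and $c=0$. So the $g_j$ are nonconstant and linearly independent on $M$.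
\end{proof}

\subsection{Proof of Theorem \ref{thm:C}}

Let $\theta$ be torsion-free and pseudo-Einstein. Take $p$ and $B$ as in Lemma~\ref{lem:eigen}. Lemma~\ref{lem:trace} gives $i\sum_j\mu_j=\operatorname{tr}B=iR/n$. Lemma~\ref{lem:bochner}, applied to the eigenfunctions $g_j$ of Lemma~\ref{lem:eigen}, gives $\mu_j\ge\frac R{n(n+1)}$ for each of the $n+1$ indices $j$. As in Section~\ref{ss:model} all these inequalities are equalities, and Lemma~\ref{lem:rigid} gives a CR diffeomorphism $M\to S^{2n+1}$. Conversely, the form $\theta_0$ of Example~\ref{ex:sphere} is pseudo-Einstein, and by Lemma~\ref{lem:sym} it is torsion-free because its Reeb field is an infinitesimal CR automorphism. It can be pulled back by a CR equivalence. \qed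

\begin{remark}
The assumption $M\subset\mathbb C^{n+1}$ is essential. For $m\ge2$ the quotient of $S^{2n+1}$ by multiplication with $e^{2\pi i/m}$ inherits from $\theta_0$ a torsion-free pseudo-Einstein contact form of constant scalar curvature and a transverse symmetry, but it is not simply connected. What is lost is the frame $dz_1,\dots,dz_{n+1}$ and the domain $\Omega\subset\mathbb C^{n+1}$ with its zero of $\xi$.
\end{remark}

\section{Theorem \ref{thm:A} and the counterexample}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Let $\theta$ be pseudo-Einstein with $R$ constant, and let $X$ be a transverse infinitesimal CR automorphism with $V=\theta(X)>0$. Proposition~\ref{prop:identity} gives $A\equiv0$, and Theorem~\ref{thm:C} shows that $M$ is CR equivalent to $S^{2n+1}$. Conversely, pull back the form $\theta_0$ of Example~\ref{ex:sphere}.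
\end{proof}

For the Yamabe invariant we rely on the theorem of Jerison and Lee \cite{JL}: for $n\ge2$ and $M$ compact, $\lambda(M)<\lambda(S^{2n+1})$ whenever $M$ is not locally CR equivalent to $S^{2n+1}$, that is, whenever some point has no neighborhood CR equivalent to an open subset of the sphere.

\begin{lemma}\label{lem:dev}
If $M$ is simply connected and not CR equivalent to $S^{2n+1}$, then $\lambda(M)<\lambda(S^{2n+1})$.
\end{lemma}

\begin{proof}
By \cite{JL} it suffices to show that $M$ is not locally CR equivalent to the sphere. Suppose it is. Then $M$ is covered by connected open sets $U$ with CR diffeomorphisms $\psi_U$ onto open subsets of $S^{2n+1}$. CR diffeomorphisms between connected open subsets of $S^{2n+1}$ are restrictions of elements of $PU(n+1,1)$ (Tanaka; Alexander), and such an element is determined by its restriction to any nonempty open set. So over $U$ the germs of local CR diffeomorphisms from $M$ to $S^{2n+1}$ are exactly the germs of the maps $\gamma\circ\psi_U$ with $\gamma\in PU(n+1,1)$, and $\gamma$ is determined by the germ. Hence the space of germs is a covering space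 of $M$, trivial over each $U$. As $M$ is simply connected, this covering has a global section, i.e.\ there is a local CR diffeomorphism $M\to S^{2n+1}$. As $M$ is compact and connected and $S^{2n+1}$ is connected and simply connected, this map is a CR diffeomorphism, contrary to assumption.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:answer}]
Let $r=|z|^2+|z_1|^4-1$, $M=\{r=0\}$ and $\Omega=\{r<0\}$.

\emph{$M$ is admissible and has a transverse symmetry.} The function $r$ is strictly plurisubharmonic, being the sum of $|z|^2-1$ and the plurisubharmonic function $|z_1|^4$. On $M$ we have $\sum_jz_jr_{z_j}=|z|^2+2|z_1|^4>0$, so $dr\ne0$. Each ray from $0$ meets $M$ exactly once. So $M$ is compact, connected, strictly pseudoconvex and diffeomorphic to $S^{2n+1}$, and $\Omega$ is the bounded component of its complement. The field $X=2\,\mathrm{Re}\sum iz_j\partial_j$ generates $z\mapsto e^{it}z$, which preserves $M$, so $X$ is an infinitesimal CR automorphism. The form $\theta_r=\frac i2(\bar\partial-\partial)r$ satisfies $d\theta_r=i\,\partial\bar\partial r$, so its restriction to $M$ is a contact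 form, and
\[
\theta_r(X)=\sum_jz_jr_{z_j}=|z|^2+2|z_1|^4>0 .
\]
So $X$ is transverse.

\emph{$M$ is not CR equivalent to $S^{2n+1}$.} Suppose there is a CR diffeomorphism $M\to S^{2n+1}$. By (E), it and its inverse extend to maps $F$ on $\overline\Omega$ and $G$ on the closed unit ball $\overline{\mathbb B}$. Since $|F|^2$ is plurisubharmonic with boundary values $1$ and $F$ is not constant, the maximum principle gives $F(\Omega)\subset\mathbb B$. Then $G\circ F$ is defined on $\overline\Omega$ and is the identity on $M$, hence on $\overline\Omega$. So $F$ is injective with invertible differential on $\Omega$, and $F(\Omega)$ is open. As $F(M)=S^{2n+1}$, the set $F(\Omega)=F(\overline\Omega)\cap\mathbb B$ is closed in $\mathbb B$. Thus $F:\Omega\to\mathbb B$ is biholomorphic. Composing with an automorphism of $\mathbb B$, which is smooth up to the boundary, we may assume $F(0)=0$. Both domains are bounded, circular and contain $0$, so by Cartan's theorem $F$ is linear, $F(z)=\mathcal Az$, and $|\mathcal Az|^2=1$ on $M$.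

Let $v$ be a unit vector, $x=|v_1|^2$, and choose $t>0$ with $\sqrt t\,v\in M$, i.e.\ $t+x^2t^2=1$. Then $s:=|\mathcal Av|^2=1/t$ satisfies $s^2-s=x^2$, so
\[
|\mathcal Av|^2=s(x)=\tfrac12\bigl(1+\sqrt{1+4x^2}\bigr).
\]
Take $v=(e^{i\psi}\cos\alpha,\sin\alpha,0,\dots,0)$ and average over $\psi$. The cross terms of $|\mathcal Av|^2$ drop out, and with $e_1,e_2$ the first two standard basis vectors,
\[
s(x)=|\mathcal Ae_1|^2x+|\mathcal Ae_2|^2(1-x),\qquad x=\cos^2\alpha\in[0,1].
\]
So $s$ is affine on $[0,1]$. But $s(0)=1$, $s(\frac12)=\frac12(1+\sqrt2)$ and $s(1)=\frac12(1+\sqrt5)$, while $\frac12\bigl(s(0)+s(1)\bigr)=\frac14(3+\sqrt5)>\frac54>s(\frac12)$. This is a contradiction.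

\emph{Conclusion.} $M$ is simply connected, so $\lambda(M)<\lambda(S^{2n+1})$ by Lemma~\ref{lem:dev}. By Theorem~\ref{thm:A}, $M$ carries no pseudo-Einstein contact form of constant scalar curvature. If $\theta$ is pseudo-Einstein and $u>0$ solves \eqref{eq:yamabe} with $\log u$ CR-pluriharmonic, then $u^{2/n}\theta$ would be such a form by (L2). So there is no such $u$.
\end{proof}

\section{Topology of hypersurfaces with a transverse symmetry}

\begin{proof}[Proof of Theorem \ref{thm:B}]
The nonexistence statement is Theorem~\ref{thm:A}. By Lemma~\ref{lem:dev} it remains to show that $M$ is diffeomorphic to $S^{2n+1}$. We use the inward flow of Lemma~\ref{lem:fixed} to push $M$ to a small sphere around $p$.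

Let $Y$, $\Psi_t$ and $p$ be as in Lemma~\ref{lem:fixed}, and let $C=\bigl(i\varepsilon\,\partial\xi_j/\partial z_k(p)\bigr)$, so that $D\Psi_t(p)=e^{tC}$. Since $\Psi_t\to p$ uniformly, Cauchy's estimates give $e^{tC}\to0$, so the spectrum of $C$ lies in $\{\mathrm{Re}<0\}$. Hence there is a Hermitian inner product with $\mathrm{Re}\langle Cv,v\rangle<0$ for $v\ne0$. For small $\delta>0$ let $B_\delta\subset\Omega$ be the corresponding closed ball around $p$. If $\delta$ is small enough, $Y$ points strictly inward along $\partial B_{\delta'}$ for all $0<\delta'\le\delta$. So a trajectory that is in $B_\delta$ at some time lies in the interior of $B_\delta$ at all later times. In particular a trajectory meets $\partial B_\delta$ at most once.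

A trajectory starting on $M$ begins outside $B_\delta$ and enters it, since $\Psi_t\to p$. So it meets $\partial B_\delta$ exactly once. Conversely, follow the trajectory through $q\in\partial B_\delta$ backward. As $Y$ is smooth on the compact set $\overline\Omega$, it can be followed until it reaches $M$. If it never reached $M$, then for all $t>0$ we would have $q=\Psi_t(q_t)$ with $q_t\in\Omega$, and uniform convergence would give $q=p$, which is absurd. So $q$ lies on a trajectory starting on $M$. Its starting point is unique, because trajectories leave $M$ at once and do not return.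

Thus following trajectories gives a bijection $M\to\partial B_\delta$. Since $Y$ is transverse to $\partial B_\delta$ and to $M$, the implicit function theorem shows that the arrival time at $\partial B_\delta$ is a smooth function on $M$, and (extending $Y$ smoothly past $M$) that the backward arrival time at $M$ is a smooth function on $\partial B_\delta$. So the bijection is a diffeomorphism, and $\partial B_\delta\cong S^{2n+1}$.
\end{proof}

\section{How far the symmetry hypothesis reaches}\label{sec:sharp}

\subsection{Weaker hypotheses}

\begin{proposition}\label{prop:weak}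
Let $\theta$ be a pseudo-Einstein contact form on $M$, $X$ an infinitesimal CR automorphism and $V=\theta(X)$. Each of the following conditions implies that $M$ is CR equivalent to $S^{2n+1}$.
\begin{itemize}
\item[(1)] $X\not\equiv0$, $V\ge0$, and $R$ is constant.
\item[(2)] $V>0$ and $\int_MV_\alpha R^\alpha\le0$. This holds, for example, if $V>0$ and $R$ is a nonincreasing $C^1$ function of $V$.
\end{itemize}
\end{proposition}

\begin{proof}
(1) We claim that $V>0$ on a dense set. Suppose $V=0$ on a nonempty open set $U\subset M$. Then $X^\gamma=iV^\gamma=0$ on $U$, so $X=0$ on $U$, and the CR functions $Xz_j$ vanish on $U$. Let $\xi_j$ be their extensions. Near a point of $U$, the function equal to $\xi_j$ on $\overline\Omega$ and to $0$ outside is continuous and is holomorphic off the smooth hypersurface $M$, hence holomorphic. It vanishes on an open set, so $\xi_j$ vanishes near this point, hence on $\Omega$. So $X\equiv0$, contrary to assumption. This proves the claim. Now \eqref{eq:identity} with $R$ constant gives $V|A|^2\equiv0$, so $A=0$ on a dense set, hence everywhere, and Theorem~\ref{thm:C}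 applies.

(2) By \eqref{eq:identity}, $\int_MV|A|^2\le0$, so $A\equiv0$, and Theorem~\ref{thm:C} applies. If $R=\phi(V)$ with $\phi'\le0$, then $V_\alpha R^\alpha=\phi'(V)V_\alpha V^\alpha\le0$.
\end{proof}

\subsection{The hypothesis cannot be dropped}

\begin{proposition}
For $\epsilon>0$ let
\[
M_\epsilon=\Bigl\{z\in(\mathbb C\setminus\{0\})^{n+1}:\ \sum_j(\log|z_j|)^2=\epsilon^2\Bigr\}.
\]
This is a compact connected strictly pseudoconvex hypersurface, diffeomorphic to $T^{n+1}\times S^n$, hence not CR equivalent to $S^{2n+1}$. It carries a pseudo-Einstein contact form of constant scalar curvature. It has no transverse infinitesimal CR automorphism.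
\end{proposition}

\begin{proof}
With $z_j=e^{w_j}$ and $w=x+iy$, $M_\epsilon$ is covered by the tube $\{|x|^2=\epsilon^2\}\subset\mathbb C^{n+1}$, the deck group consisting of the translations of $y$ by $2\pi\mathbb Z^{n+1}$. The function $|x|^2$ is strictly plurisubharmonic with complex Hessian $\frac12I$, and its differential does not vanish on the tube. So $M_\epsilon$ is strictly pseudoconvex. It is diffeomorphic to $T^{n+1}\times S^n$, hence compact, connected and not simply connected.

The form $\theta=\frac i2(\bar\partial-\partial)|x|^2$ on the tube is a contact form. It is invariant under the group $O(n+1)\ltimes\mathbb R^{n+1}$, where $O(n+1)$ acts complex-linearly on $w$ and $\mathbb R^{n+1}$ by translations in $y$. In particular $\theta$ descends to $M_\epsilon$. The group acts transitively on the tube by CR automorphisms preserving $\theta$, so $R$ is constant. The isotropy group of $(x_0,y_0)$ contains a copy of $O(n)$ which acts on $T_{1,0}=\{v\in\mathbb C^{n+1}:\sum_j(x_0)_jv_j=0\}\cong\mathbb C^n$ by the standard representation. A Hermitian form invariant under diagonal sign matrices is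 diagonal, and if it is also invariant under permutations, its diagonal entries agree. So the Ricci tensor, like $h$, is a multiple of the standard Hermitian form, and $\theta$ is pseudo-Einstein. The last assertion now follows from Theorem~\ref{thm:A}.
\end{proof}

The hypersurface $M_\epsilon$ does have infinitesimal CR automorphisms. For $c\in\mathbb R^{n+1}\setminus\{0\}$, translation of $y$ in the direction $c$ gives the field $X=2\,\mathrm{Re}\sum ic_j\,\partial/\partial w_j$ with $V=\theta(X)=c\cdot x$. This function changes sign, so the condition $V\ge0$ in Proposition~\ref{prop:weak}(1) cannot be dropped. The identity \eqref{eq:identity} is consistent with this: by homogeneity $|A|^2$ is constant, and $\int_{M_\epsilon}c\cdot x=0$ by the symmetry $x\mapsto-x$, so \eqref{eq:identity} holds with both sides zero although, by Theorem~\ref{thm:C}, $A\not\equiv0$.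

\begin{thebibliography}{9}

\bibitem{BD} Elisabetta Barletta and Sorin Dragomir, \emph{On the curvature groups of a CR manifold}, arXiv:math/0605424 (2006).

\bibitem{JL} Jerison and Lee, \emph{Intrinsic CR normal coordinates and the CR Yamabe problem}, J. Differential Geom. \textbf{29} (1989), 303--343.

\bibitem{Lee} J.~M.~Lee, Amer. J. Math. \textbf{110} (1988).

\end{thebibliography}

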